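# Differential forms on collapsing torus bundles: where the bound by the square of the volume stops

## 1. Degrees $0,1,n-1,n$ and dimensions three and four

Riemannian manifolds are compact, connected and orientable throughout. On a manifold $(M^n,g)$ the Hodge–de Rham Laplacian on $p$-forms is $\Delta=\mathrm d\mathrm d^*+\mathrm d^*\mathrm d$, where $\mathrm d^*$ is the $L^2$-adjoint of $\mathrm d$. Its spectrum is discrete and nonnegative, and $0$ occurs with multiplicity $b_p(M)$ (possibly zero times). We write $\lambda_{p,1}(M,g)$ for the smallest positive eigenvalue on $p$-forms; $\mathrm{diam}$, $K$, $\mathrm{Vol}$, $\mathrm{inj}$ are the diameter, sectional curvature, volume and injectivity radius, and $|\cdot|$ is a pointwise norm or an $L^2$-norm.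

**Definition.** A map $f:X\to Y$ of metric spaces is an *$\varepsilon$-Hausdorff approximation* if $|d_Y(f(x),f(x'))-d_X(x,x')|<\varepsilon$ for all $x,x'\in X$, and every point of $Y$ is at distance $<\varepsilon$ from $f(X)$.

For example, the projection $N\times\mathbb R/\varepsilon\mathbb Z\to N$ of a Riemannian product is one: it is onto, and it changes distances by at most $\varepsilon/2$.

**Definition.** Fix $n\ge3$, reals $a,d>0$ and a compact connected $(N,h)$ of dimension $n-k$ with $k\ge1$. A principal fibration $\pi:(M^n,g)\to(N,h)$ with fibre the torus $T^k$ (that is, $T^k$ acts freely on $M$ and $\pi$ is the quotient map) is *$\varepsilon$-admissible* if $\mathrm{diam}(M,g)\le d$, $|K(M,g)|\le a$ and $\pi$ is an $\varepsilon$-Hausdorff approximation.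

Nothing is assumed about how the torus action relates to $g$. The following is taken as known.

**Theorem A (known).** There are $\varepsilon_0,C,C'>0$ depending only on $n,a,d,(N,h)$ such that for every $\varepsilon$-admissible $\pi$ with $\varepsilon<\varepsilon_0$,
$$\lambda_{1,1}(M,g)\ \ge\ C\,\mathrm{Vol}^2(M,g)\ \ge\ C'\,\mathrm{inj}^{2k}(M,g).$$

In Pierre Jammes, "Effondrements et petites valeurs propres des formes différentielles", arXiv:math/0607676 (2006), one finds the question: « Peut-on généraliser cette minoration aux $p$-formes différentielles, pour tout $p$ ? » So we ask: for each $p$, are there constants $\varepsilon_0,C,C'>0$ depending only on $n,a,d,(N,h)$ and $p$ such that $\lambda_{p,1}\ge C\,\mathrm{Vol}^2\ge C'\,\mathrm{inj}^{2k}$ under the same hypotheses? Call this *the estimate in degree $p$*.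

The second inequality does not involve $p$. If $C_0,C_0'$ are the constants of Theorem A, then $\mathrm{Vol}^2\ge (C_0'/C_0)\,\mathrm{inj}^{2k}$, so for any $C$ we may take $C'=C\,C_0'/C_0$. Only $\lambda_{p,1}\ge C\,\mathrm{Vol}^2$ has to be examined.

Some degrees follow from Theorem A at once. Recall the orthogonal Hodge decomposition: $\Omega^p(M)$ is the sum of the harmonic forms, the exact forms $\mathrm d\Omega^{p-1}$ and the coexact forms $\mathrm d^*\Omega^{p+1}$, each preserved by $\Delta$.

**Definition.** $\mu_p(M,g)$ is the smallest eigenvalue of $\Delta$ on coexact $p$-forms, and $+\infty$ if there are none.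

For example, on $\mathbb R/\ell\mathbb Z$ the coexact $0$-forms are the functions of mean zero, so $\mu_0=4\pi^2/\ell^2$, and there are no coexact $1$-forms, so $\mu_1=+\infty$.

If $\psi$ is a coexact $(p-1)$-form with $\Delta\psi=\lambda\psi$, then $\mathrm d\psi$ is an exact eigenform with the same $\lambda$, and $\lambda^{-1}\mathrm d^*$ inverts this map. So $\mathrm d$ identifies the coexact spectrum in degree $p-1$ with the exact spectrum in degree $p$, and
$$\lambda_{p,1}=\min(\mu_{p-1},\mu_p),\qquad \lambda_{p,1}=\lambda_{n-p,1},\qquad \mu_p=\mu_{n-1-p}. \tag{1}$$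
The last two equalities come from the Hodge star: it commutes with $\Delta$ and carries coexact $p$-forms to exact $(n-p)$-forms, whose spectrum is the coexact spectrum in degree $n-p-1$.

**Proposition 1.** If $n\le4$ or $p\in\{0,1,n-1,n\}$, the estimate in degree $p$ holds for all $k,a,d,(N,h)$.

**Proof.** For $p=1$ this is Theorem A. By (1), $\lambda_{0,1}=\mu_0\ge\min(\mu_0,\mu_1)=\lambda_{1,1}$, which settles $p=0$; then $p=n$ and $p=n-1$ follow from $\lambda_{p,1}=\lambda_{n-p,1}$. If $n=3$, these are all the degrees. If $n=4$, only $p=2$ remains. There (1) gives $\mu_2=\mu_1$, so $\lambda_{2,1}=\min(\mu_1,\mu_2)=\mu_1\ge\lambda_{1,1}$. $\square$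

What changes when $n\ge5$ and $2\le p\le n-2$? Duality sends the range $2\le p\le n-2$ to itself. For $n=5$ and $p=2$ the new quantity is $\mu_2$, and the last identity of (1) reads $\mu_2=\mu_2$: it says nothing. One needs a real argument, and the answer turns out to be **no**.

**Theorem 1 (failure).** Let $1\le k\le n-4$ (so $n\ge5$) and $2\le p\le n-2$. For all $a,d>0$ there is a flat torus $(N,h)$ of dimension $n-k$ for which no constants $\varepsilon_0,C>0$ make $\lambda_{p,1}\ge C\,\mathrm{Vol}^2$ true for all $\varepsilon$-admissible fibrations with $\varepsilon<\varepsilon_0$. For $k=1$ the inequality $\lambda_{p,1}\ge C'\,\mathrm{inj}^{2k}$ fails as well.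

**Theorem 2 (classification).** Let $n\ge3$ and $0\le p\le n$. If $n\le4$ or $p\in\{0,1,n-1,n\}$, the estimate in degree $p$ holds for all $k,a,d,(N,h)$. If $n\ge5$ and $2\le p\le n-2$, it fails for every $k$ with $1\le k\le n-4$ and all $a,d>0$, for a suitable $(N,h)$.

**Theorem 3 (no universal exponent).** Let $1\le k\le n-4$, $2\le p\le n-2$ and $s>0$. There are $a,d>0$ and $(N,h)$ with $\dim N=n-k$ such that no $\varepsilon_0,C>0$ make $\lambda_{p,1}\ge C\,\mathrm{Vol}^s$ true, and none make $\lambda_{p,1}\ge C\,\mathrm{inj}^s$ true, for all $\varepsilon$-admissible fibrations with $\varepsilon<\varepsilon_0$.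

So for given $n\ge 3$ and $p$, the estimate holds for all $k,a,d,(N,h)$ exactly when $n\le4$ or $p\in\{0,1,n-1,n\}$. A fourth theorem, stated in Section 6, shows how far the failure goes when $g$ comes from a connection.

## 2. Reading $\mu_p$ from primitives

Two descriptions of $\mu_p$ carry the whole talk: one gives upper bounds from a single test form, the other lower bounds from good primitives.

**Lemma 1.** If $\mathrm d\psi\ne0$ for a $p$-form $\psi$, then
$$\mu_p\le\frac{|\mathrm d\psi|^2}{\operatorname{dist}_{L^2}(\psi,\ker\mathrm d)^2}. \tag{2}$$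
Moreover, if $\mathrm d\Omega^p\ne 0$,
$$\mu_p^{-1}=\sup_{0\ne\varphi\in\mathrm d\Omega^p}\ \inf_{\mathrm d\psi=\varphi}\frac{|\psi|^2}{|\varphi|^2}. \tag{3}$$

**Proof.** Let $\psi'$ be the coexact part of $\psi$. Then $\psi-\psi'$ is closed and $\psi'$ is orthogonal to all closed forms, so $\mathrm d\psi'=\mathrm d\psi$ and $|\psi'|=\operatorname{dist}(\psi,\ker\mathrm d)$. Since $|\mathrm d\psi'|^2=\langle\Delta\psi',\psi'\rangle\ge\mu_p|\psi'|^2$, we get (2). For (3), all primitives of $\varphi$ have the same coexact part $\psi'$, which is the primitive of least norm. So the right side is the supremum of $|\psi'|^2/|\mathrm d\psi'|^2$ over coexact $\psi'\neq0$, which is $\mu_p^{-1}$, attained at an eigenform. $\square$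

The sets of exact forms and of primitives in (3) do not involve the metric; only the norms do.

## 3. Circle bundles over $T^2$ and $T^4$ by hand

**Definition.** Let $\Gamma\subset\mathbb R^k$ be a lattice in Euclidean space, $T^k=\mathbb R^k/\Gamma$, and $\pi:M\to N$ a principal $T^k$-bundle. A *connection form* is a $T^k$-invariant $\omega\in\Omega^1(M,\mathbb R^k)$ with $\omega(V)=V$ for the vertical field generated by $V\in\mathbb R^k$. For such $V$ we have $\iota_V\mathrm d\omega=\mathcal L_V\omega-\mathrm d(\omega(V))=0$, so $\mathrm d\omega=\pi^*F$ for a closed $F\in\Omega^2(N,\mathbb R^k)$, the *curvature*. The *connection metric* of $\omega$ is $g=\pi^*h+|\omega|^2$.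

For a connection metric, $\pi$ is a Riemannian submersion, its fibres are isometric to $\mathbb R^k/\Gamma$, and $T^k$ acts by isometries. For $T^1=\mathbb R/\mathbb Z$ we use the textbook fact that $F$ has integral periods, and that conversely every closed $2$-form with integral class is the curvature of a connection on some principal $\mathbb R/\mathbb Z$-bundle.

**Example (base $T^2$).** Let $e\in\mathbb Z$. On $\mathbb R^3$ the form $\omega=\mathrm dt+e\,x\,\mathrm dy$ is invariant under $(x,y,t)\mapsto(x+1,y,t-ey)$, $(x,y+1,t)$ and $(x,y,t+1)$. The commutator of the first two shifts $t$ by $\pm e$, an integer, so the quotient is a circle bundle over $\mathbb R^2/\mathbb Z^2$ with $F=e\,\mathrm dx\wedge\mathrm dy$. Shrink the fibres: put $\eta=\varepsilon\omega$ and $g=\mathrm dx^2+\mathrm dy^2+\eta^2$, so $\mathrm{Vol}=\varepsilon$. With orientation $\mathrm dx\wedge\mathrm dy\wedge\eta$ we have $\mathrm d\eta=\varepsilon e\,\mathrm dx\wedge\mathrm dy$, $*(\mathrm dx\wedge\mathrm dy)=\eta$, and $\mathrm d^*=*\mathrm d*$ on $2$-forms in dimension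 three. Hence $\mathrm d^*\mathrm d\eta=(\varepsilon e)^2\eta$ and $\mathrm d^*\eta=0$, so
$$\Delta\eta=e^2\,\mathrm{Vol}^2\,\eta .$$
Either $e=0$ and $\eta$ is harmonic, or the eigenvalue is at least $\mathrm{Vol}^2$, because a nonzero integer is at least $1$ in absolute value.

**Example (base $T^4$, diagonal curvature).** On a circle bundle over $\mathbb R^4/\mathbb Z^4$ with coordinates $x_1,x_2,y_1,y_2$, let $F=e_1\,\mathrm dx_1\wedge\mathrm dy_1+e_2\,\mathrm dx_2\wedge\mathrm dy_2$ with $e_i\in\mathbb Z$, and $\eta=\varepsilon\omega$. For constant $\alpha$, the $2$-form $\eta\wedge\alpha$ has differential $\varepsilon F\wedge\alpha$. The map $\alpha\mapsto F\wedge\alpha$ sends $\mathrm dx_1,\mathrm dy_1$ to $e_2$ times unit vectors and $\mathrm dx_2,\mathrm dy_2$ to $e_1$ times unit vectors, all four mutually orthogonal. Its singular values are $|e_1|,|e_1|,|e_2|,|e_2|$: each is $0$ or at least $1$. Again nothing smaller than $\varepsilon^2$ appears in $|\mathrm d(\eta\wedge\alpha)|^2/|\eta\wedge\alpha|^2$ for $\alpha$ in these eigendirections,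 unless it is $0$.

This suggests a first approach. The forms that can be responsible for small eigenvalues are the $\eta\wedge\alpha$ with $\alpha$ harmonic on the base; up to exact corrections $\mathrm d$ acts on them as $\varepsilon$ times cup product with $[F]$; this is an integer matrix in integral bases; so its nonzero singular values should be bounded below, and $\mu_2\ge c\,\varepsilon^2$.

The last inference is where this stops. For a single integral vector, as in degree $1$, nonzero does mean bounded below. For a matrix it does not: integrality controls minors, not singular values. Take $F=\sum B_{ij}\,\mathrm dx_i\wedge\mathrm dy_j$ with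
$$B=\begin{pmatrix}1&m\\0&1\end{pmatrix}.$$
Its singular values have product $\det B=1$, the larger is at least $m$, so the smaller is at most $1/m$. Large entries are permitted: bounded curvature will only require $\varepsilon F$ to stay bounded, so we may take $m$ of size $1/\varepsilon$. Then the smallest value of $|\mathrm d(\eta\wedge\alpha)|/|\eta\wedge\alpha|$ is about $\varepsilon\cdot\varepsilon$ and not $\varepsilon$. In larger cohomology, a unimodular integer matrix with entries of size $m$ can have a singular value as small as a high power of $1/m$. The next section turns this into a theorem; Sections 6 to 10 show that the determinant is then all that survives of the first approach.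

## 4. The circle bundles $P_m$ over a product of two surfaces

Let $q\ge1$ and let $\Sigma,\Sigma'$ be two copies of the closed oriented surface of genus $q$ with fixed metrics; $N_0=\Sigma\times\Sigma'$ with the product metric $h_0$. Let $a_1,\dots,a_{2q}$ (resp. $b_1,\dots,b_{2q}$) be harmonic forms on $\Sigma$ (resp. $\Sigma'$) representing integral bases of $H^1$, and
$$J_{il}=\int_\Sigma a_i\wedge a_l,\qquad J'_{jl}=\int_{\Sigma'}b_j\wedge b_l,$$
both invertible by Poincaré duality. Let $\nu_1,\nu_2$ be the harmonic $2$-forms of integral $1$ on $\Sigma,\Sigma'$. Pull everything back to $N_0$. For an integer $m\ge1$ put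
$$B=I+m\mathcal N\in SL_{2q}(\mathbb Z),\quad \mathcal N_{i,i+1}=1,\ \text{other entries }0,\qquad F=\sum_{i,j}B_{ij}\,a_i\wedge b_j .$$
$F$ is closed with integral class, so there is a principal $\mathbb R/\mathbb Z$-bundle $\pi:P_m\to N_0$ with connection form $\omega$ and $\mathrm d\omega=\pi^*F$. Fix $\delta\in(0,1]$ and set
$$\varepsilon_m=\delta/m,\qquad\eta=\varepsilon_m\omega,\qquad g_m=\pi^*h_0+\eta^2 .$$

**Step 1: volume and distances.** *This checks that $P_m$ collapses to $N_0$.* The fibres are circles of length $\varepsilon_m$ and $\pi$ is a Riemannian submersion, so $\mathrm{Vol}(P_m)=\varepsilon_m\mathrm{Vol}(N_0)$. Also $P_m$ is compact, connected, and orientable since $TP_m\cong\pi^*TN_0\oplus\mathbb R$. For $x,y\in P_m$,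
$$d(\pi x,\pi y)\le d(x,y)\le d(\pi x,\pi y)+\varepsilon_m/2 :$$
for the second inequality lift a minimal geodesic horizontally from $x$; it ends in the fibre of $y$, which has diameter $\varepsilon_m/2$. As $\pi$ is onto, it is an $\varepsilon_m$-Hausdorff approximation.

**Step 2: curvature.** *This shows that the large entries of $B$ cost nothing.* We have
$$\mathrm d\eta=\varepsilon_m\pi^*F=\delta\,\pi^*\big(F_1+\tfrac1mF_0\big),\qquad F_1=\sum_{i<2q}a_i\wedge b_{i+1},\quad F_0=\sum_ia_i\wedge b_i,$$
and $F_0,F_1$ do not depend on $m$. Cover $N_0$ by finitely many contractible balls, each relatively compact in a larger contractible coordinate ball, and choose on each larger ball primitives $A_1,A_0$ of $F_1,F_0$. Over such a ball the bundle is trivial and in a trivialization $\eta=\mathrm dt+A$ with $\mathrm dA=\delta(F_1+F_0/m)$. Then $A-\delta(A_1+A_0/m)$ is closed, hence equal to some $\mathrm df$, and changing the trivialization by $t\mapsto t+f$ gives $\eta=\mathrm dt+\delta(A_1+A_0/m)$. So locally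
$$g_m=h_0+\big(\mathrm dt+\delta A_1+\tfrac\delta mA_0\big)^2 .$$
This is $t$-invariant, its determinant is that of $h_0$, and as $\delta\in(0,1]$ and $1/m\in(0,1]$ vary the coefficients stay in a $C^2$-compact family of metrics. Curvature depends continuously on the $2$-jet of the metric, so $|K(g_m)|$ is bounded independently of $m$. If $h_0$ is flat (possible for $q=1$), then as $\delta\to0$ the metrics converge in $C^2$, uniformly in $m$, to the flat metric $h_0+\mathrm dt^2$; hence $\sup_m\sup|K(g_m)|\to0$.

**Lemma 2.** Cup product with $[F]$ is injective $H^1(N_0;\mathbb R)\to H^3(N_0;\mathbb R)$, and $\mu_2(P_m,g_m)\le C\,m^{-4q}$ with $C$ independent of $m$.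

**Proof.** **Step 1: cup product as a matrix.** *We compute $[F]\cup$ and get injectivity.* By Künneth, the $[a_l],[b_l]$ form a basis of $H^1(N_0;\mathbb R)$, and $[a_i\wedge a_l]=J_{il}[\nu_1]$, $[b_j\wedge b_l]=J'_{jl}[\nu_2]$. Since $a_i\wedge b_j\wedge a_l=-a_i\wedge a_l\wedge b_j$, for $\beta=\sum u_la_l+\sum v_lb_l$ we get
$$[F\wedge\beta]=-\sum_j(B^TJu)_j[\nu_1\wedge b_j]+\sum_i(BJ'v)_i[a_i\wedge\nu_2]. \tag{4}$$
The classes on the right are linearly independent, and $B,J,J'$ are invertible. So $[F\wedge\beta]=0$ forces $u=v=0$.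

**Step 2: a long vector with a short image.** *We use that $B^{-1}$ has a huge entry.* Let $w=(1,-m,m^2,\dots,(-m)^{2q-1})$. Then $(B^Tw)_1=1$, and for $j\ge2$,
$$(B^Tw)_j=w_j+m\,w_{j-1}=(-m)^{j-1}+m(-m)^{j-2}=0 .$$
So $B^Tw=e_1$ while $|w|\ge m^{2q-1}$. Put $u=J^{-1}w$ and $\alpha=\sum u_la_l$, a harmonic form on $N_0$. Since $J$ and the $a_l$ are fixed, $|\alpha|\ge c\,|u|\ge c'm^{2q-1}$ with $c'>0$ independent of $m$. Let $P$ be the harmonic projection on $N_0$. Wedges of pullbacks of harmonic forms from the two factors are harmonic for the product metric, so $\nu_1\wedge b_1$ is harmonic, and by (4)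
$$P(F\wedge\alpha)=-\nu_1\wedge b_1\ne0 .$$

**Step 3: the test form.** *We correct $\eta\wedge\pi^*\alpha$ so that only the harmonic part of its differential is left.* The form $F\wedge\alpha-P(F\wedge\alpha)$ is exact. Choose $\gamma\in\Omega^2(N_0)$ with $\mathrm d\gamma=-\varepsilon_m\big(F\wedge\alpha-P(F\wedge\alpha)\big)$ and set $\psi=\eta\wedge\pi^*\alpha+\pi^*\gamma$. As $\mathrm d\alpha=0$,
$$\mathrm d\psi=\varepsilon_m\pi^*(F\wedge\alpha)+\pi^*\mathrm d\gamma=-\varepsilon_m\,\pi^*(\nu_1\wedge b_1),\qquad |\mathrm d\psi|^2=\varepsilon_m\cdot\varepsilon_m^2\,|\nu_1\wedge b_1|^2,$$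
because $|\pi^*\beta|^2_{L^2(P_m)}=\varepsilon_m|\beta|^2_{L^2(N_0)}$.

**Step 4: distance to closed forms.** *Here injectivity is used: $\psi$ must not be nearly closed for a trivial reason.* Let $\zeta$ be a closed $2$-form on $P_m$ and $\bar\zeta$ its average over the circle action. It is closed. The circle acts by isometries, so averaging is an orthogonal projection, and it fixes $\psi$; hence $|\psi-\zeta|\ge|\psi-\bar\zeta|$. An invariant form can be written $\bar\zeta=\eta\wedge\pi^*\beta+\pi^*\kappa$, and
$$0=\mathrm d\bar\zeta=-\eta\wedge\pi^*\mathrm d\beta+\pi^*(\varepsilon_mF\wedge\beta+\mathrm d\kappa)$$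
gives $\mathrm d\beta=0$ and $\varepsilon_mF\wedge\beta+\mathrm d\kappa=0$. So $[F]\cup[\beta]=0$, and by injectivity $\beta=\mathrm df$. Since $\alpha$ is harmonic, it is orthogonal to $\mathrm df$, and
$$|\psi-\bar\zeta|^2\ge\varepsilon_m|\alpha-\mathrm df|^2\ge\varepsilon_m|\alpha|^2 .$$

By (2),
$$\mu_2\le\frac{\varepsilon_m^3|\nu_1\wedge b_1|^2}{\varepsilon_m|\alpha|^2}\le C\varepsilon_m^2m^{-2(2q-1)}\le C\,m^{-4q}.\qquad\square$$

**Example ($q=1$, $N_0=\mathbb R^4/\mathbb Z^4$ flat, $a_i=\mathrm dx_i$, $b_i=\mathrm dy_i$).** The coframe $\mathrm dx_1,\mathrm dx_2,\mathrm dy_1,\mathrm dy_2,\eta$ is orthonormal and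
$$\mathrm d\eta=\delta\Big(\mathrm dx_1\wedge\mathrm dy_2+\tfrac1m(\mathrm dx_1\wedge\mathrm dy_1+\mathrm dx_2\wedge\mathrm dy_2)\Big).$$
Here $w=(1,-m)$, $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, $u=J^{-1}w=(m,1)$, so $\psi=\eta\wedge(m\,\mathrm dx_1+\mathrm dx_2)$ and no correction is needed. Directly,
$$\mathrm d\psi=\delta\,\mathrm dx_1\wedge\mathrm dy_2\wedge\mathrm dx_2+\delta\,\mathrm dx_2\wedge\mathrm dy_2\wedge\mathrm dx_1+\tfrac\delta m\,\mathrm dx_1\wedge\mathrm dy_1\wedge\mathrm dx_2=-\tfrac\delta m\,\mathrm dx_1\wedge\mathrm dx_2\wedge\mathrm dy_1,$$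
since the first two terms are $\mp\delta\,\mathrm dx_1\wedge\mathrm dx_2\wedge\mathrm dy_2$ and cancel. Step 4 gives $\operatorname{dist}(\psi,\ker\mathrm d)^2\ge\varepsilon_m(m^2+1)$. Hence
$$\lambda_{2,1}(P_m)\le\mu_2\le\frac{\delta^2}{m^2(m^2+1)},\qquad\text{while}\qquad\mathrm{Vol}(P_m)^2=\frac{\delta^2}{m^2}.$$
This already refutes the estimate for $n=5$, $k=1$, $p=2$.

## 5. Products with flat tori, and Theorems 1, 2, 3

**Step 1: all degrees, base dimensions and fibre dimensions.** *We multiply $P_m$ by flat circles, in the base and in the fibre.* Let $n\ge5$, $1\le k\le n-4$, $\ell,\tau>0$, and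
$$N=N_0\times(\mathbb R/\ell\mathbb Z)^{n-k-4},\qquad M_m=P_m\times(\mathbb R/\ell\mathbb Z)^{n-k-4}\times(\mathbb R/\tau\mathbb Z)^{k-1},$$
with the evident principal $T^k$-fibration $M_m\to N$, a Riemannian submersion. The fibre is a flat torus of diameter at most $\varepsilon_m/2+\tau\sqrt{k-1}/2$. By the same lifting argument as before, the fibration is an $\varepsilon'$-Hausdorff approximation with $\varepsilon'=\varepsilon_m+\tau\sqrt{k-1}$, and $\operatorname{diam}M_m\le\operatorname{diam}N+\varepsilon'$. Upper bounds on $|K|$ are unchanged by flat factors: for orthonormal $X,Y$ the curvature only sees the components $X_1,Y_1$ tangent to $P_m$, and $|X_1\wedge Y_1|\le1$. Finally $\mathrm{Vol}(M_m)=\varepsilon_m\tau^{k-1}\mathrm{Vol}(N)$.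

Let $\varphi$ be a coexact eigen-$2$-form on $P_m$ with eigenvalue $\mu_2>0$. Then $*\varphi$ is an eigen-$3$-form with the same eigenvalue. The flat factor has dimension $(n-k-4)+(k-1)=n-5$. If $\theta\ne0$ is a parallel $j$-form on it, $0\le j\le n-5$, then $\Delta(\varphi\wedge\theta)=\Delta\varphi\wedge\theta+\varphi\wedge\Delta\theta=\mu_2\,\varphi\wedge\theta$, and likewise for $*\varphi\wedge\theta$. The degrees $2+j$ and $3+j$ together cover $2,\dots,n-2$. By Lemma 2,
$$\lambda_{p,1}(M_m)\le C\,m^{-4q}\qquad(2\le p\le n-2). \tag{5}$$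

**Step 2: injectivity radius of $P_m$.** *This is needed for the statements about $\mathrm{inj}$.* We use two facts for closed manifolds of dimension $n'$ with $|K|\le a$, $\operatorname{diam}\le d$, where $L_0$ is the length of the shortest nontrivial closed geodesic. Klingenberg: $\mathrm{inj}\ge\min(\pi/\sqrt a,\tfrac12L_0)$. Heintze–Karcher (Ann. Sci. ENS 11 (1978) 451–470): $\mathrm{Vol}\le c(n',a,d)\,L_0$. If $|K(P_m)|\le a$ and $\operatorname{diam}P_m\le d$ for all large $m$, with $\delta$ fixed, then $\mathrm{inj}(P_m)\ge\min\big(\pi/\sqrt a,\ \mathrm{Vol}(P_m)/(2c)\big)\ge c'm^{-1}$ for large $m$. The injectivity radius of a Riemannian product is the minimum of those of its factors, and $\mathrm{inj}(\mathbb R/\tau\mathbb Z)=\tau/2$.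

**Proof of Theorem 1.** Let $a,d>0$. Take $q=1$ and $N_0=(\mathbb R/\ell\mathbb Z)^4$ flat, $a_i=\mathrm dx_i/\ell$, $b_i=\mathrm dy_i/\ell$, so that $N=(\mathbb R/\ell\mathbb Z)^{n-k}$. Choose $\ell$ with $\operatorname{diam}N<d/2$, then $\delta$ with $|K(M_m)|\le a$ for all $m$ (Step 2 of the construction in Section 4). If $k\ge2$, take $\tau=m^{-1/(2(k-1))}$. As $m\to\infty$ we have $\varepsilon'\to0$, so $\operatorname{diam}M_m\le d$ and $\varepsilon'<\varepsilon_0$ for large $m$, whatever $\varepsilon_0>0$ is. With $c>0$ independent of $m$,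
$$\mathrm{Vol}(M_m)^2=c\,m^{-2}\ \ (k=1),\qquad\mathrm{Vol}(M_m)^2=c\,m^{-3}\ \ (k\ge2),$$
since $\tau^{k-1}=m^{-1/2}$. By (5), $\lambda_{p,1}(M_m)\le C\,m^{-4}$. Thus $\lambda_{p,1}/\mathrm{Vol}^2\to0$, and no $C>0$ exists. If $k=1$, Step 2 above gives $\mathrm{inj}(M_m)\ge c''m^{-1}$ for large $m$, the other factors being circles of fixed length. So $\lambda_{p,1}/\mathrm{inj}^2\to0$. $\square$

**Proof of Theorem 2.** The positive part is Proposition 1. The negative part is Theorem 1. $\square$

**Proof of Theorem 3.** Choose $q$ with $4q>sk$. Take $\ell=1$, $\delta=1$, fixed metrics on $\Sigma,\Sigma'$, and $\tau=\varepsilon_m=1/m$. By Section 4 and Step 1, curvature and diameter of all $M_m$ are bounded by some $a,d$, and the fibre diameters tend to $0$. Moreover $\mathrm{Vol}(M_m)=c\,m^{-k}$, and $\mathrm{inj}(M_m)\ge c'm^{-1}$ for large $m$, by Step 2 and $\mathrm{inj}(\mathbb R/\tau\mathbb Z)=1/(2m)$. By (5), $\lambda_{p,1}\le C\,m^{-4q}$. Since $4q>sk\ge s$,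
$$\frac{\lambda_{p,1}}{\mathrm{Vol}^s}\le C\,m^{sk-4q}\to0,\qquad\frac{\lambda_{p,1}}{\mathrm{inj}^s}\le C\,m^{s-4q}\to0.\qquad\square$$

In particular, with $s=2k$, the bound $\lambda_{p,1}\ge C'\,\mathrm{inj}^{2k}$ fails for every $k\le n-4$, for suitable $a,d,(N,h)$.

## 6. Lower bounds for connection metrics

The examples use connection metrics. For these one can say exactly what the first approach of Section 3 does give. Let $T^k=\mathbb R^k/\Gamma$ with $\operatorname{diam}(T^k)\le\rho$, let $\pi:M\to N$ be a principal $T^k$-bundle with $M$ orientable, $\omega$ a connection form, $\mathrm d\omega=\pi^*F$, $|F|\le\Lambda$, $g=\pi^*h+|\omega|^2$.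

**Theorem 4.** The constants $C>0$ below depend only on $(N,h),k,\Lambda,\rho$.

(a) If $\dim N\le3$, then $\lambda_{p,1}\ge C\,\mathrm{Vol}^2$ for all $p$. For arbitrary $\dim N$ this holds for $p\in\{0,1,n-1,n\}$.

(b) If $k=1$, let $r_p$ be the maximal rank of $c\,\cup:H^{p-1}(N;\mathbb R)\to H^{p+1}(N;\mathbb R)$ over integral classes $c\in H^2(N)$. Then $\lambda_{p,1}\ge C\,\mathrm{Vol}^{2\max(r_p,r_{p-1})}$.

(c) If $k=1$ and $\dim N=4$, then $\lambda_{2,1}\ge C\,\mathrm{Vol}^{\max(2,b_1(N))}$. The exponent is sharp for $N=\Sigma_q\times\Sigma_q$, where $\Sigma_q$ is the closed oriented surface of genus $q$, for every $q\ge1$. For $T^4$ it is $4$ instead of $2$.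

The proof occupies Sections 7 to 10. Write $n_0=\dim N$ and $v=\mathrm{covol}(\Gamma)$. Then $\mathrm{Vol}(M)=v\,\mathrm{Vol}(N)$. A ball of radius $\rho$ in $\mathbb R^k$ covers $T^k$, so $v\le C(k)\rho^k$, and $\mathrm{Vol}(M)$ is bounded above. Also $N$ is orientable: $TM\cong\pi^*TN\oplus\mathbb R^k$ gives $\pi^*w_1(TN)=w_1(TM)=0$, and $\pi$ is onto on $\pi_1$ because its fibres are connected, so $w_1(TN)=0$. From now on $c,C$ are positive constants, changing from line to line, that depend only on $(N,h),k,\Lambda,\rho$. Forms are complex-valued, which changes neither $\mu_p$ nor (3). By (3), a lower bound on $\mu_p$ means: every exact $(p+1)$-form has a primitive that is not too large.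

## 7. From all forms to invariant forms with harmonic curvature

**Step 1: make the curvature harmonic.** *This costs a bounded factor and will kill correction terms later.* Let $F_H$ be the harmonic part of $F$ and $A=\mathrm d_N^*\Delta_N^{-1}(F-F_H)$. As $F$ is closed, $F=F_H+\mathrm dA$. Since $F_H$ is an $L^2$-projection to a finite-dimensional space of smooth forms, $|F_H|_\infty\le C\Lambda$. For $s>n_0$, the $L^s$-elliptic estimate bounds $\Delta_N^{-1}(F-F_H)$ in $W^{2,s}$ by $C\Lambda$, so $A$ is bounded in $W^{1,s}$, and by Sobolev $|A|_\infty\le C\Lambda$. Put $\omega'=\omega-\pi^*A$ and $g'=\pi^*h+|\omega'|^2$. Then $\mathrm d\omega'=\pi^*F_H$; the metrics $g,g'$ have the same volume form (the coframes differ by a unipotent matrix) and $C^{-1}g\le g'\le Cg$. Hence the $L^2$-norms of forms are comparable, and by (3) so are $\mu_p(g)$ and $\mu_p(g')$. The lattice $\Gamma$ is unchanged. So we assume that $F$ is harmonic, $|F|\le C$.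

**Step 2: forms without invariant part.** *We show that they have primitives of bounded norm, so they never produce small eigenvalues.* Let $\Gamma^*$ be the lattice of linear forms on $\mathbb R^k$ that are integral on $\Gamma$. Since $T^k$ acts by isometries, forms decompose orthogonally into weight spaces, $\varphi=\sum_{\chi\in\Gamma^*}\varphi_\chi$ with $\mathcal L_V\varphi_\chi=2\pi i\,\chi(V)\varphi_\chi$. For $\chi\ne0$, $\chi$ induces a surjection $\mathbb R^k/\Gamma\to\mathbb R/\mathbb Z$ with Lipschitz constant $|\chi|$; the target has diameter $\tfrac12$, so $|\chi|\rho\ge\tfrac12$, that is, $|\chi|\ge1/(2\rho)$.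

Let $\varphi$ be exact with $\varphi_0=0$. Each $\varphi_\chi$ is closed. With the unit vector $V_\chi=\chi^\sharp/|\chi|$, Cartan's formula reads $2\pi i|\chi|\varphi_\chi=\mathcal L_{V_\chi}\varphi_\chi=\mathrm d(\iota_{V_\chi}\varphi_\chi)$. Put
$$\psi=\sum_{\chi\ne0}\frac{\iota_{V_\chi}\varphi_\chi}{2\pi i|\chi|}.$$
The summands have different weights, so they are orthogonal, and $|\iota_{V_\chi}\varphi_\chi|\le|\varphi_\chi|$; hence $|\psi|\le(\rho/\pi)|\varphi|$. The form $\psi$ is smooth: for an orthonormal basis $(e_a)$ of $\mathbb R^k$ we have $\psi=\sum_a\iota_{e_a}T_a\varphi$, where $T_a$ multiplies weight $\chi\ne0$ by $\chi_a/(2\pi i|\chi|^2)$ and weight $0$ by $0$. $T_a$ is $L^2$-bounded and commutes with $\Delta$, so it preserves all domains of powers of $\Delta$, hence smooth forms. Comparing weight components, $\mathrm d\psi=\varphi$.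

For a general exact $\varphi$, the invariant part $\varphi_0$ has an invariant primitive (average any primitive of $\varphi$), so $\varphi-\varphi_0$ is exact with zero invariant part and is handled by $\psi$. Since $|\varphi|^2=|\varphi_0|^2+|\varphi-\varphi_0|^2$, it remains to find good invariant primitives of invariant exact forms.

**Step 3: the complex of invariant forms.** *We write $\mathrm d$ explicitly.* An invariant form is a sum of terms $\pi^*\alpha\wedge\xi(\omega)$ with $\alpha\in\Omega(N)$ and $\xi\in\Lambda(\mathbb R^k)^*$. So invariant forms are, up to the constant factor $v$ in squared $L^2$-norms, the complex $\mathcal A=\Omega(N)\otimes\Lambda(\mathbb R^k)^*$. As $\mathrm d\omega^i=F^i$ has even degree, $\mathrm d(\xi(\omega))=\sum_iF^i\wedge(\iota_i\xi)(\omega)$, and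
$$\mathrm d=\mathrm d_N+E,\qquad E(\alpha\otimes\xi)=(-1)^{|\alpha|}\sum_i\alpha\wedge F^i\otimes\iota_i\xi .$$
$E$ is bounded by $C$ and lowers fibre degree (the degree of $\xi$) by one. Separating fibre degrees in $\mathrm d^2=0$,
$$\mathrm d_NE+E\mathrm d_N=0,\qquad E^2=0. \tag{6}$$

## 8. Contraction to a finite-dimensional complex

If $E$ were $0$, Hodge theory on $N$ would give primitives: with $P$ the harmonic projection on $N$ and $G=\mathrm d_N^*\Delta_N^{-1}(1-P)$, acting on the first factor of $\mathcal A$,
$$1-P=\mathrm d_NG+G\mathrm d_N,\qquad G^2=GP=PG=0,\qquad\|G\|\le C .$$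
We now correct $G$ and $P$ so that such an identity holds for $\mathrm d=\mathrm d_N+E$. $EG$ and $GE$ lower fibre degree, so they are nilpotent, and we may put
$$X=(1+EG)^{-1},\quad Y=(1+GE)^{-1},\quad\Theta=GX=YG,\quad Q=YPX,$$
where $GX=YG$ follows from $G(1+EG)=(1+GE)G$. These are finite sums of products of $E,G,P$, so they are bounded by $C$ and preserve smoothness. $X,Y,Q$ preserve total degree and $\Theta$ lowers it by one.

**Step 1: the homotopy identity.** *We show*
$$\mathrm d\Theta+\Theta\mathrm d=1-Q. \tag{7}$$
Multiply by the invertible operators $1+GE$ on the left and $1+EG$ on the right. The left side becomes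
$$(1+GE)\mathrm dG+G\mathrm d(1+EG)=\mathrm d_NG+EG+GE\mathrm d_NG+G\mathrm d_N+GE+G\mathrm d_NEG,$$
where the terms containing $E^2$ have dropped out. By (6), $G\mathrm d_NEG=-GE\mathrm d_NG$, so this is $1-P+EG+GE$. The right side becomes $(1+GE)(1+EG)-P=1+GE+EG-P$, again because $E^2=0$. They agree.

**Step 2: the small complex.** *We find the differential that $\mathrm d$ induces on harmonic forms.* Let $\mathcal H=\ker\Delta_N\otimes\Lambda(\mathbb R^k)^*$, and
$$\Pi=PX:\mathcal A\to\mathcal H,\qquad D=PEY|_{\mathcal H}:\mathcal H\to\mathcal H .$$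
Then $Q=Y\Pi$, and we claim
$$\Pi\,\mathrm d=D\,\Pi,\qquad \mathrm d\,Y=Y D\ \text{ on }\mathcal H. \tag{8}$$

*First identity.* From $(1+EG)X=1$ we get $X=1-E\Theta$. Using $P\mathrm d_N=0$ and (7),
$$PX\mathrm d=PE-PE\,\Theta\mathrm d=PE-PE(1-Q-\mathrm d\Theta)=PEQ+PE\,\mathrm d\Theta .$$
Here $PE\,\mathrm d\Theta=PE\mathrm d_N\Theta=-P\mathrm d_NE\Theta=0$. So $\Pi\mathrm d=PEYPX=D\Pi$.

*Second identity.* From $Y(1+GE)=1$ we get $Y=1-\Theta E$. As $\mathrm d_NP=0$, $\mathrm dP=EP$, and by (7)
$$\mathrm dYP=EP-\mathrm d\Theta EP=EP-(1-Q-\Theta\mathrm d)EP=QEP+\Theta\,\mathrm dEP,$$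
and $\mathrm dEP=\mathrm d_NEP=-E\mathrm d_NP=0$. From $E(1+GE)=(1+EG)E$ we get $XE=EY$, so $QEP=YPXEP=YPEYP=YDP$.

**Step 3: primitives.** *We convert this into a bound on $\mu_p$.* Let $\mathcal H^i$ be the harmonic $i$-forms on $N$, $\Lambda^j=\Lambda^j(\mathbb R^k)^*$ and $\mathcal H^{(p)}=\bigoplus_{i+j=p}\mathcal H^i\otimes\Lambda^j$. Let $\sigma_p$ be the smallest nonzero singular value of $D$ on $\mathcal H^{(p)}$, and $\sigma_p=+\infty$ if $D=0$ there. Let $\varphi=\mathrm d\psi\in\mathcal A^{p+1}$. Then $\Pi\varphi=D\Pi\psi$ lies in $D\mathcal H^{(p)}$, so $\Pi\varphi=D\xi$ with $\xi\in\mathcal H^{(p)}$ and $|\xi|\le\sigma_p^{-1}|\Pi\varphi|$. By (7) and (8),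
$$\varphi=\mathrm d\Theta\varphi+Y\Pi\varphi=\mathrm d\Theta\varphi+YD\xi=\mathrm d\big(\Theta\varphi+Y\xi\big),$$
and this primitive has norm at most $C(1+\sigma_p^{-1})|\varphi|$. Together with Step 2 of Section 7 and (3),
$$\mu_p(M,g)\ge c\,\min(1,\sigma_p^2). \tag{9}$$

Everything is now about singular values of the finite matrix
$$D=\sum_{j\ge0}(-1)^jPE(GE)^j\big|_{\mathcal H}, \tag{10}$$
whose $j$-th term raises base degree by $j+2$.

## 9. Bases of dimension at most three, and extreme degrees

Here we prove Theorem 4(a).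

**Step 1: only $PE$ survives.** *We show $D=PE$ in the cases needed.* On $\mathcal H^0\otimes\Lambda$ we have $E(1\otimes\xi)=\sum_iF^i\otimes\iota_i\xi$, which is harmonic because $F$ is, and so is killed by $G$. Hence $D=PE$ there, for any $n_0$. If $n_0\le3$, a term of (10) with $j\ge1$ raises base degree by at least $3$, so it could be nonzero only for $j=1$, $n_0=3$ and source $\mathcal H^0\otimes\Lambda$, where it vanishes. So for $n_0\le3$, $D=PE$ on $\mathcal H$, and on $\mathcal H^{(p)}$ it splits into orthogonal blocks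
$$\mathcal H^0\otimes\Lambda^p\to\mathcal H^2\otimes\Lambda^{p-1}\ \text{(first block)},\qquad\mathcal H^1\otimes\Lambda^{p-1}\to\mathcal H^3\otimes\Lambda^{p-2}\ \text{(second block, if }n_0=3).$$
For arbitrary $n_0$: $D=0$ on $\mathcal H^{(0)}$, and on $\mathcal H^{(1)}=\mathcal H^1\otimes\Lambda^0\oplus\mathcal H^0\otimes\Lambda^1$ it vanishes on the first summand and is a first block on the second.

**Step 2: singular values of the blocks.** *We diagonalize both blocks with one symmetric matrix.* Let $(\beta_j)$ be a real $L^2$-orthonormal basis of $\mathcal H^2$, $F=\sum_j\beta_j\otimes E_j$ with $E_j\in\mathbb R^k$, and $S=\sum_jE_jE_j^T$. Let $(f_a)$ be an orthonormal eigenbasis of $S$ with dual basis $(f^a)$ and eigenvalues $s_a^2$.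

*First block.* $D(1\otimes\xi)=\sum_j\beta_j\otimes\iota_{E_j}\xi$ and $|1\otimes\xi|^2=\mathrm{Vol}(N)|\xi|^2$. The adjoint of $\iota_{E_j}$ is $E_j^\flat\wedge$, so
$$D^*D=\mathrm{Vol}(N)^{-1}\sum_jE_j^\flat\wedge\iota_{E_j}=\mathrm{Vol}(N)^{-1}\sum_as_a^2\,f^a\wedge\iota_{f_a},$$
with eigenvalue $\mathrm{Vol}(N)^{-1}\sum_{a\in I}s_a^2$ on $f^I$.

*Second block* ($n_0=3$). The forms $\alpha_j=*\beta_j$ are an orthonormal basis of $\mathcal H^1$ with $\int\alpha_l\wedge\beta_j=\delta_{lj}$. The harmonic projection of a $3$-form is its integral times $\mathrm{vol}_N/\mathrm{Vol}(N)$, so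
$$D\Big(\sum_l\alpha_l\otimes\xi_l\Big)=-\frac{\mathrm{vol}_N}{\mathrm{Vol}(N)}\otimes\sum_l\iota_{E_l}\xi_l .$$
Since $|\mathrm{vol}_N/\mathrm{Vol}(N)|^2=1/\mathrm{Vol}(N)$, the adjoint sends $\frac{\mathrm{vol}_N}{\mathrm{Vol}(N)}\otimes\zeta$ to $-\mathrm{Vol}(N)^{-1}\sum_l\alpha_l\otimes E_l^\flat\wedge\zeta$. Hence
$$DD^*=\mathrm{Vol}(N)^{-1}\sum_as_a^2\,\iota_{f_a}(f^a\wedge\,\cdot\,),$$
with eigenvalue $\mathrm{Vol}(N)^{-1}\sum_{a\notin I}s_a^2$ on $f^I$.

In all these cases $\sigma_p^2\ge s_{\min}^2/\mathrm{Vol}(N)$, where $s_{\min}^2$ is the smallest nonzero eigenvalue of $S$. (If $S=0$, then $D=0$ and $\mu_p\ge c$.) It remains to show $s_{\min}^2\ge c\,v^2$ when $S\neq0$.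

**Step 3: the periods of $F$ lie in $\Gamma$.** *This brings in integrality.* Let $(z_l)$ be a basis of $H_2(N;\mathbb Z)$ modulo torsion. For $\chi\in\Gamma^*$, $\chi\circ\omega$ defines a connection on the associated $\mathbb R/\mathbb Z$-bundle, with curvature $\chi\circ F$; so $\chi(\int_{z_l}F)\in\mathbb Z$. As this holds for all $\chi\in\Gamma^*$, $w_l=\int_{z_l}F\in\Gamma$. We have $w_l=\sum_jE_j\mathcal B_{jl}$ with $\mathcal B_{jl}=\int_{z_l}\beta_j$, an invertible matrix that depends only on $(N,h)$. So $S'=\sum_lw_lw_l^T$ satisfies $C^{-1}S\le S'\le CS$. Thus $S$ and $S'$ have the same kernel and the same rank $r$, and by the minimax principle $s_{\min}^2\ge c\,s_{\min}'^2$, with $s_{\min}'^2$ the smallest nonzero eigenvalue of $S'$.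

**Step 4: the product of the eigenvalues.** *We bound it below by a covolume.* By Cauchy–Binet, the product of the nonzero eigenvalues of $S'$ is $\sum_{|L|=r}\det\mathrm{Gram}(w_l)_{l\in L}$. Some $r$ of the $w_l$ are linearly independent; if $\Gamma_L\subset\Gamma$ is the lattice they span, the product is at least $\mathrm{covol}(\Gamma_L)^2$.

**Step 5: short vectors of $\Gamma$.** *We compare $\mathrm{covol}(\Gamma_L)$ with $v$.* The vectors of $\Gamma$ of length at most $2\rho$ span $\mathbb R^k$. Suppose instead that they lie in a proper subspace $U$, and let $u\perp U$ be a unit vector. Every point of $\mathbb R^k$ is within $\rho$ of $\Gamma$; for $\delta'>0$ choose $\gamma_i\in\Gamma$ within $\rho$ of $i\delta'u$, with $\gamma_0=0$. Then $|\gamma_{i+1}-\gamma_i|\le2\rho+\delta'$. As $\Gamma$ is discrete, for small $\delta'$ it has no vector with length in $(2\rho,2\rho+\delta']$, so $|\gamma_{i+1}-\gamma_i|\le2\rho$ and all $\gamma_i\in U$. But the distance from $i\delta'u$ to $U$ is $i\delta'$, which contradicts $|i\delta'u-\gamma_i|\le\rho$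 for large $i$.

So $\Gamma_L$ can be completed to a sublattice of $\Gamma$ of rank $k$ by $k-r$ vectors of $\Gamma$ of length at most $2\rho$. A sublattice has covolume at least $v$, and by Hadamard's inequality
$$v\le\mathrm{covol}(\Gamma_L)\,(2\rho)^{k-r}.$$

**Step 6: conclusion of (a).** *We divide out the large eigenvalues.* The eigenvalues of $S'$ are at most $\operatorname{tr}S'=\sum|w_l|^2\le C$. Their nonzero product is at least $c\,v^2$ by Steps 4 and 5, so $s_{\min}'^2\ge c\,v^2$. By (9) and boundedness of $v$, $\mu_p\ge c\min(1,v^2)\ge c'v^2$: for every $p$ if $n_0\le3$, and for $p=0,1$ in general. Since $\lambda_{p,1}=\min(\mu_{p-1},\mu_p)$ and $\mathrm{Vol}(M)=v\,\mathrm{Vol}(N)$, we get $\lambda_{p,1}\ge C\,\mathrm{Vol}^2$ for all $p$ if $n_0\le3$, in general for $p=0,1$, and by duality for $p=n-1,n$. $\square$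

## 10. Circle fibres: determinants and a skew pairing

Now $k=1$ and $\Gamma=v\mathbb Z$.

**Step 1: $D$ is a cup product.** *We identify the matrix.* The fibre degree is at most $1$ and $E$ lowers it, so $EGE=0$ and $D=PE$. On $\mathcal H^{(p)}$ it is the map $\mathcal H^{p-1}\otimes\Lambda^1\to\mathcal H^{p+1}\otimes\Lambda^0$ given, up to sign, by cup product with $[F]$. By Step 3 of Section 9 the periods of $F$ lie in $v\mathbb Z$, so $[F]=v\,c_0$ with $c_0$ integral.

**Step 2: proof of (b).** *The determinant bound replaces the false bound on singular values.* In integral bases modulo torsion the matrix of $D$ is $v$ times an integer matrix of rank $r\le r_p$. If $r=0$, then $\sigma_p=+\infty$. If $r\ge1$, the integer matrix has a nonzero $r\times r$ minor, of absolute value at least $1$. The product of the nonzero singular values of $D$ equals the Hilbert–Schmidt norm of $\Lambda^rD$ in $L^2$-orthonormal bases. Passing between integral and orthonormal bases costs factors depending only on $(N,h)$. So this product is at least $c\,v^r$. All singular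 values are at most $C$, hence $\sigma_p\ge c\,v^r$. By (9) and boundedness of $v$, $\mu_p\ge c\,v^{2r_p}$ in all cases, and
$$\lambda_{p,1}=\min(\mu_{p-1},\mu_p)\ge C\,\mathrm{Vol}^{2\max(r_p,r_{p-1})}.\qquad\square$$

**Step 3: proof of the bound in (c).** *For $n_0=4$, $p=2$ the singular values come in pairs, which halves the exponent.* Identify $\mathcal H^1\otimes\Lambda^1$ with $\mathcal H^1$ by means of the unit covector $\omega$ of the fibre, so $D\alpha=-P(\alpha\wedge F)$. Let $\alpha,\beta$ be real harmonic $1$-forms. On $3$-forms in dimension four $**=-1$. Since $\beta$ is closed and $\alpha\wedge F-P(\alpha\wedge F)$ is exact,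
$$\langle *D\alpha,\beta\rangle=\int\beta\wedge{*}{*}D\alpha=\int\beta\wedge P(\alpha\wedge F)=\int\beta\wedge\alpha\wedge F,$$
which is skew in $(\alpha,\beta)$. So $*D$ is a real skew operator on $\mathcal H^1$ with the same singular values as $D$. Its nonzero singular values have even multiplicity, $r=2l$. The product of all of them is at least $c\,v^{2l}$ by Step 2, so the product of $l$ of them, one from each pair, is at least $c\,v^{l}$. As all are at most $C$, $\sigma_2\ge c\,v^l$, and (9) gives $\mu_2\ge c\,v^{r}\ge c'v^{b_1(N)}$, because $r\le b_1(N)$ and $v$ is bounded. If $r=0$, then $\mu_2\ge c$. Finally $r_1\le1$, since $H^0(N)$ is one-dimensional, so $\mu_1\ge c\,v^2$ by Step 2. Thus $\lambda_{2,1}=\min(\mu_1,\mu_2)\ge C\,\mathrm{Vol}^{\max(2,b_1(N))}$.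

**Step 4: sharpness.** *The bundles $P_m$ attain the exponent.* For $N=\Sigma_q\times\Sigma_q$ we have $b_1(N)=4q$. The $P_m$ of Section 4, with $\delta$ fixed, are connection metrics with connection form $\eta$, $\Gamma=\varepsilon_m\mathbb Z$, curvature $\delta(F_1+F_0/m)$ bounded, and fibre diameter $\varepsilon_m/2\to0$. So $\Lambda,\rho$ are bounded, while by Lemma 2, $\lambda_{2,1}(P_m)\le C\,m^{-4q}\le C'\,\mathrm{Vol}(P_m)^{4q}$. For $q=1$ the base can be $T^4$, with exponent $4$. $\square$

In the first approach of Section 3 the exponent would have been $2$. The matrix $B=I+m\mathcal N$ is the worst case: its determinant is $1$, and all its singular values but one are as large as the curvature bound permits, up to constants, since their product is $1/\sigma_{\min}(B)\ge m^{2q-1}$.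

## 11. The constants $\Lambda,\rho$ under the geometric hypotheses

Theorem 4 assumes bounds $\Lambda,\rho$ instead of $|K|\le a$ and a Hausdorff approximation. For connection metrics the second kind of hypothesis implies the first.

**Proposition 2.** Let $\pi:(M,g)\to(N,h)$ be $\varepsilon$-admissible with $\varepsilon<\varepsilon_0$, and let $g$ be a connection metric. If $\varepsilon_0$ is small enough in terms of $n,a,(N,h)$, then $|F|\le\Lambda=C(n)\sqrt a$ and $\rho\le1$. So Theorem 4 applies, with constants depending only on $n,a,(N,h)$.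

**Proof.** **Step 1: curvature of the connection.** *We bound $F$ by sectional curvature.* The fibres are totally geodesic: for fundamental vertical fields $V,W$ and the horizontal lift $X$ of a field on $N$, $\langle V,W\rangle$ is constant and $[V,W]=[X,V]=[X,W]=0$, so Koszul's formula gives $\langle\nabla_VW,X\rangle=0$. O'Neill's formula then reads $K(X,V)=|A_XV|^2$ for unit horizontal $X$ and unit vertical $V$, with $A_XY=\tfrac12[X,Y]^v$ for horizontal $Y$ and $\langle A_XV,Y\rangle=-\langle V,A_XY\rangle$. Since $\omega([X,Y])=-F(X,Y)$, for a local horizontal orthonormal frame $(e_j)$,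
$$K(X,V)=\tfrac14\sum_j\langle V,F(X,e_j)\rangle^2 .$$
Summing over orthonormal $X$ and $V$, $|K|\le a$ gives $|F|\le C(n)\sqrt a$.

**Step 2: diameter of the fibres.** *We bound the intrinsic distance in the flat fibre.* Two points of one fibre have the same image in $N$, so they are joined in $M$ by a curve of length $<\varepsilon$. It projects to a loop of length $<\varepsilon$. For $\varepsilon$ small in terms of $(N,h)$, this loop lies in a contractible normal ball about its base point, and coning it off in normal coordinates gives a disc of area at most $C\varepsilon^2$, with $C$ depending only on $(N,h)$. In a trivialization over the ball, $\omega=\mathrm dt+A$ with $\mathrm dA=F$. Along the curve the total change of $t$ is the integral of $\omega$, of norm $<\varepsilon$, minus the integral of $A$ over the loop, which by Stokes has norm at most $C\Lambda\varepsilon^2$. So the two points are at distance at most $\varepsilon+C\Lambda\varepsilon^2$ in the flat fibre, and $\rho\le1$ for $\varepsilon_0$ small. $\square$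

The examples $M_m$ of Theorem 1 are connection metrics, with $\Gamma=\varepsilon_m\mathbb Z\oplus\tau\mathbb Z^{k-1}$ and $\Lambda,\rho$ bounded. Combining Theorem 1, Theorem 4(a) and Proposition 2: among connection metrics, for given $(n,k,p)$, the estimate $\lambda_{p,1}\ge C\,\mathrm{Vol}^2$ holds for all $a,d,(N,h)$ if and only if $p\in\{0,1,n-1,n\}$ or $n-k\le3$. Metrics that are not connection metrics, when $n\ge5$, $2\le p\le n-2$ and $n-k\le3$, are not settled by these arguments. The answer to the question and the classification in $(n,p)$ of Theorem 2 do not depend on that case.
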